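\title{A group without the Haagerup Property and without unbounded subsets with relative Property~(T)}

\begin{abstract}
To every infinite connected graph $V$ of bounded degree we attach a finitely generated group $G(V)$, a semidirect product of an elementary abelian $2$-group by a free group of finite rank, whose positive definite functions are governed by the functions of small energy on $V$. The group $G(V)$ has the Haagerup Property if and only if $V$ is recurrent, and it has an infinite subset with relative Property~(T) if and only if the resistance from a base vertex is bounded on infinitely many vertices. For the $3$-regular tree neither condition holds. So unbounded subsets with relative Property~(T) are not the only obstruction to the Haagerup Property.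
\end{abstract}

\section{The question}\label{sec:intro}

Let $G$ be a locally compact group. A function $\varphi:G\to\mathbb C$ is \emph{positive definite} if $\sum_{k,l}\overline{z_k}z_l\,\varphi(g_k^{-1}g_l)\ge0$ for all finite families $g_k\in G$, $z_k\in\mathbb C$, and \emph{normalized} if $\varphi(1)=1$. By the GNS construction, the continuous normalized positive definite functions are exactly the functions $\varphi(g)=\langle\pi(g)\xi,\xi\rangle$, where $\pi$ is a continuous unitary representation and $\xi$ is a unit vector. The displacement of $\xi$ is read off from $\varphi$: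
\begin{equation}\label{eq:disp}
\ell_\varphi(g):=\|\pi(g)\xi-\xi\|=\sqrt{2(1-\operatorname{Re}\varphi(g))},\qquad |1-\varphi(g)|\le \ell_\varphi(g).
\end{equation}
Thus $\varphi$ is close to $1$ on a set exactly when that set almost fixes $\xi$.

Let $X\subset G$ be any subset. The pair $(G,X)$ has \emph{relative Property~(T)} if every net of continuous normalized positive definite functions on $G$ that converges to $1$ uniformly on compact subsets converges to $1$ uniformly on $X$. This is automatic when $\overline X$ is compact, so the notion has content only for \emph{unbounded} $X$, those whose closure is not compact. The group $G$ has the \emph{Haagerup Property} if some net of continuous normalized positive definite functions that vanish at infinity converges to $1$ uniformly on compact subsets. (For $\sigma$-compact $G$ this is equivalent to the existence of a proper continuous conditionally negative definite function; we do not use this.)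

The two properties exclude each other. If $(\varphi_i)$ is a net as in the Haagerup Property and $(G,X)$ has relative~(T), then $X\subset\{|\varphi_i|\ge\frac12\}$ for some $i$, and this set is compact. So an unbounded subset with relative~(T) is an obstruction to the Haagerup Property. The simplest examples fall on one side or the other: free groups have the Haagerup Property (Lemma~\ref{lem:free}), while for $G=SL_3(\mathbb Z)$ the set $X=G$ has relative~(T) (Section~\ref{sec:group}). One may guess that this obstruction is the only one: if positive definite functions close to $1$ cannot decay, some fixed direction to infinity should be responsible. The following question comes from \cite{Cornulier}.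

\medskip
\noindent\emph{Does there exist a locally compact group $G$ without the Haagerup Property, but with no unbounded subset $X$ such that $(G,X)$ has relative Property~(T)?}
\medskip

The answer is yes, and $G$ can be taken discrete and finitely generated (Corollary~\ref{cor:answer}). The gap between the two conditions is an exchange of quantifiers. For discrete $G$, compact means finite, and the Haagerup Property fails exactly when there are a finite $Q\subset G$ and $\eta>0$ such that every normalized positive definite $\varphi$ with $|1-\varphi|\le\eta$ on $Q$ stays away from $0$ on some infinite set, \emph{which may depend on $\varphi$}. An infinite set with relative~(T) is \emph{one} set that serves all $\varphi$ close enough to $1$.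

The same gap appears, in an elementary form, for functions of small energy on a graph, and there a transient tree separates the two conditions (Section~\ref{sec:graphs}). We transfer this to groups. Section~\ref{sec:group} builds the group $G(V)$ and states the main theorem. Section~\ref{sec:measures} translates positive definite functions on $G(V)$ into almost invariant random sets and produces a positive definite function from each function of small energy on $V$. The heart of the paper is the converse, Proposition~\ref{prop:main}: every positive definite function close to $1$ is controlled by a function of small energy. Section~\ref{sec:proof} combines the two directions.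

\section{Energy, capacity and resistance}\label{sec:graphs}

Throughout, $V$ is an infinite connected simple graph with all degrees at most $\Delta<\infty$, edge set $E$, graph distance $d$ and base vertex $o$; it is countable. For $g:V\to\mathbb R$ and an edge $e=uv$ write $|\nabla g(e)|=|g(u)-g(v)|$, and put
\[
\mathcal E(g)=\sum_{e\in E}|\nabla g(e)|^2\in[0,\infty],\qquad
\operatorname{cap}(o)=\inf\{\mathcal E(h): h\text{ finitely supported},\ h(o)=1\},
\]
\[
R(o,v)=\sup\{|g(v)-g(o)|^2:\ \mathcal E(g)\le1\}.
\]
We call these the \emph{energy}, the \emph{capacity} and the \emph{resistance}. The graph is \emph{transient} if $\operatorname{cap}(o)>0$ and \emph{recurrent} if $\operatorname{cap}(o)=0$. The Cauchy--Schwarz inequality along a shortest path gives $R(o,v)\le d(o,v)<\infty$. By scaling, and because a function of energy $0$ on a connected graph is constant,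
\begin{equation}\label{eq:R}
|g(v)-g(o)|^2\le R(o,v)\,\mathcal E(g)\qquad\text{whenever }\mathcal E(g)<\infty .
\end{equation}
If $T:\mathbb R\to\mathbb R$ is $1$-Lipschitz, then $\mathcal E(T\circ g)\le\mathcal E(g)$; in particular, truncation to an interval does not increase the energy. Passing from $h$ to $q=1-h$, and from $q$ to $h=\max(0,1-q)$, we obtain
\begin{equation}\label{eq:cap}
\operatorname{cap}(o)=\inf\{\mathcal E(q):\ q(o)=0,\ q\ge1\text{ off a finite set}\}.
\end{equation}

Here is the exchange of quantifiers. By \eqref{eq:cap}, $V$ is transient when every $q$ with $q(o)=0$ and small enough energy stays below $1$ on an infinite set that may depend on $q$. By \eqref{eq:R}, if $R(o,\cdot)\le r$ on an infinite set, then every such $q$ satisfies $|q|\le\sqrt{r\mathcal E(q)}$ on that one set; this forces transience. So there are three possible regimes, and all three occur. To see this we use random paths: if a random path from $o$, finite or infinite and without repeated edges, contains the edge $e$ with probability $P(e)$, then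
\begin{equation}\label{eq:paths}
\mathbb E\sum_{e\in\text{path}}|\nabla g(e)|=\sum_{e\in E}P(e)|\nabla g(e)|\le\Big(\sum_{e\in E}P(e)^2\Big)^{1/2}\mathcal E(g)^{1/2}.
\end{equation}

\begin{lemma}\label{lem:tree}
If $V$ is a tree, then $R(o,v)=d(o,v)$ for all $v$. The $3$-regular tree $T_3$ is transient, with $\operatorname{cap}(o)\ge\frac32$.
\end{lemma}

\begin{proof}
Fix $v\ne o$ and let $g(u)$ be the length of the common part of the segments $[o,u]$ and $[o,v]$. Then $|\nabla g|$ is $1$ on the edges of $[o,v]$ and $0$ elsewhere, so $g(o)=0$ and $g(v)=\mathcal E(g)=d(o,v)$. Now \eqref{eq:R} reads $d(o,v)^2\le R(o,v)\,d(o,v)$.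

In $T_3$, take the random ray from $o$ that moves away from $o$ to a uniformly chosen neighbor at each step. Each of the $3\cdot2^k$ edges between the levels $k$ and $k+1$ has $P(e)=1/(3\cdot2^k)$, so $\sum_eP(e)^2=\sum_{k\ge0}1/(3\cdot2^k)=\frac23$. If $h$ is finitely supported and $h(o)=1$, then $1\le\sum_{e\in\text{ray}}|\nabla h(e)|$ along every ray, and \eqref{eq:paths} gives $1\le\frac23\mathcal E(h)$.
\end{proof}

On $T_3$, then, no function of small energy climbs from $0$ to $1$ in all directions, but for each distant vertex $v$ the function $g/d(o,v)$ of the proof climbs from $0$ to $1$ toward $v$ with energy $1/d(o,v)$.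

\begin{example}\label{ex:graphs}
The line $\mathbb Z$ is recurrent: $h_n(k)=\max(0,1-|k|/n)$ has energy $2/n$. For the third regime, start from the rooted binary tree with root $o$, and for each $n\ge1$ glue the $2^n$ leaves of a new binary tree of depth $n$ with root $v_n$ bijectively to the vertices of level $n$. All degrees are at most $4$. The path from $o$ to $v_n$ through a uniformly chosen vertex of level $n$ has $\sum_eP(e)^2=2\sum_{k=1}^n2^k\cdot4^{-k}<2$, so $R(o,v_n)\le2$ for all $n$ by \eqref{eq:paths}.
\end{example}

\section{The group $G(V)$ and the main theorem}\label{sec:group}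

The group is a lamplighter: a free group permutes a set $J$ of lamps. Each vertex of $V$ is blown up into a large block of lamps. Some generators shuffle all blocks simultaneously; the others exchange one marked lamp between the blocks of adjacent vertices.

\medskip\noindent\textbf{Blocks.} Choose distinct primes $p_v$ $(v\in V)$. Let $K_v=SL_3(\mathbb F_{p_v})$, with identity element $e_v$. Its order is $N_v=p_v^3(p_v^2-1)(p_v^3-1)\ge p_v^4$, so
\begin{equation}\label{eq:sum}
\sum_{v}N_v^{-1/2}\le\sum_vp_v^{-2}<\infty .
\end{equation}
Let $J=\bigsqcup_vK_v$, and write $v(j)=v$ for $j\in K_v$.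

\medskip\noindent\textbf{Shuffles.} The group $\Gamma=SL_3(\mathbb Z)$ acts on $J$ by left translation in each block, through the reductions $\Gamma\to K_v$. Fix a finite generating set $S$ of $\Gamma$. We use two properties of $\Gamma$.

\begin{lemma}\label{lem:onto}
For every finite $U\subset V$ the map $\Gamma\to\prod_{v\in U}K_v$ is onto.
\end{lemma}

\begin{proof}
By row reduction, $K_v$ is generated by the elementary matrices $I+tE_{kl}$, $k\ne l$. The element of the product equal to $I+tE_{kl}$ at $v$ and to the identity elsewhere is the image of $I+t'E_{kl}\in\Gamma$, where $t'\equiv t \pmod{p_v}$ and $t'\equiv0\pmod{p_u}$ for $u\in U\setminus\{v\}$. Such an integer $t'$ exists because the primes are distinct.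
\end{proof}

Second, $\Gamma$ has Property~(T) (Kazhdan): there is $\kappa>0$ such that $\max_{s\in S}\|\pi(s)\zeta-\zeta\|\ge\kappa\|\zeta\|$ for every vector $\zeta$ of every unitary representation $\pi$ of $\Gamma$ without nonzero invariant vectors. In an arbitrary unitary representation, write $\xi=\xi'+\zeta$ with $\xi'$ invariant and $\zeta$ orthogonal to all invariant vectors. Then $\pi(s)\xi-\xi=\pi(s)\zeta-\zeta$, and therefore
\begin{equation}\label{eq:T}
\|\xi-\xi'\|\le\kappa^{-1}\max_{s\in S}\|\pi(s)\xi-\xi\| .
\end{equation}
In particular $\ell_\varphi(\gamma)\le2\kappa^{-1}\max_{s\in S}\ell_\varphi(s)$ for all $\gamma\in\Gamma$ and all normalized positive definite $\varphi$ on $\Gamma$, so $(\Gamma,\Gamma)$ has relative~(T).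

\medskip\noindent\textbf{Exchanges.} Color $E$ with a finite set $C$ of colors so that edges with a common endpoint have different colors. An edge meets at most $2\Delta-2$ others, so a greedy coloring uses at most $2\Delta-1$ colors; this is where the bound on the degrees enters. Let $E_c$ be the set of edges of color $c$, and let $\sigma_c$ be the involution of $V$ that exchanges the endpoints of each edge in $E_c$ and fixes all other vertices. Let $\tau_c$ be the involution of $J$ with $\tau_c(e_v)=e_{\sigma_c(v)}$ that fixes all points not of the form $e_v$.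

\medskip\noindent\textbf{The group.} Let $F$ be the free group on $S\sqcup C$, with word length $|\cdot|$, acting on $J$ through $s\mapsto s$ and $c\mapsto\tau_c$. Let $W=\bigoplus_J\mathbb Z/2$, viewed as the group of finite subsets of $J$ under symmetric difference, and let $a_j=\{j\}$. Put
\[
G(V)=W\rtimes F ,
\]
a discrete group whose elements are written uniquely as $w\gamma$ with $w\in W$, $\gamma\in F$, and in which $\gamma w\gamma^{-1}=\gamma(w)$ is the image of the set $w$. The group $F$ is transitive on $J$: the elements of $S$ generate a group transitive on each block by Lemma~\ref{lem:onto}, the $\tau_c$ join the blocks of adjacent vertices, and $V$ is connected. Hence all $a_j$ are conjugate, and $G(V)$ is generated by $S\cup C\cup\{a_j\}$ for any single $j$.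

It matters that $F$ is free. A group containing $\Gamma$ has the infinite subset $\Gamma$ with relative~(T). In $G(V)$ the letters of $S$ generate a free group, and the rigidity of $\Gamma$ is felt only through the action on $J$.

For $X\subset G(V)$ let $V(X)$ be the set of $v\in V$ such that $w\cap K_v\ne\emptyset$ for some $w\gamma\in X$. In a discrete group, unbounded means infinite.

\begin{theorem}\label{thm:main}
Let $G=G(V)$.
\begin{enumerate}
\item[(1)] $G$ has the Haagerup Property if and only if $V$ is recurrent.
\item[(2)] If $X\subset G$ and $(G,X)$ has relative Property~(T), then $X$ has finite image in $F$ and $R(o,\cdot)$ is bounded on $V(X)$. Conversely, these two conditions together with $\sup\{|w|:w\gamma\in X\}<\infty$ imply that $(G,X)$ has relative Property~(T).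
\item[(3)] $G$ has an infinite subset $X$ such that $(G,X)$ has relative Property~(T) if and only if there is $r<\infty$ with $R(o,v)\le r$ for infinitely many $v$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
If $V$ is the $3$-regular tree, or more generally any transient tree of bounded degree, then $G(V)$ is a finitely generated discrete group without the Haagerup Property and with no unbounded subset $X$ such that $(G(V),X)$ has relative Property~(T).
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:tree}, $T_3$ is transient, and in any tree $R(o,v)=d(o,v)$, which is at most $r$ for only finitely many $v$ because the degrees are finite. Apply parts (1) and (3) of the theorem.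
\end{proof}

The graphs of Example~\ref{ex:graphs} give the other two behaviors: $G(\mathbb Z)$ has the Haagerup Property, and the second graph yields an infinite subset with relative~(T).

\section{Positive definite functions and random subsets of $J$}\label{sec:measures}

From now on $G=G(V)$. Since $G$ is discrete, all functions are continuous and uniform convergence on compact sets is pointwise convergence.

\subsection{General facts}

Let $\varphi$ be normalized positive definite, with $\pi,\xi$ as in \eqref{eq:disp}. From $\pi(gh)\xi-\xi=\pi(g)(\pi(h)\xi-\xi)+(\pi(g)\xi-\xi)$ and unitarity,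
\begin{equation}\label{eq:sub}
\ell_\varphi(gh)\le\ell_\varphi(g)+\ell_\varphi(h),\qquad \ell_\varphi(g^{-1})=\ell_\varphi(g),\qquad|\varphi(gh)-\varphi(g)|\le\ell_\varphi(h).
\end{equation}
So a net that converges to $1$ on a generating set converges to $1$ pointwise. Also $|\varphi|\le1$, and $\varphi(a_j)$ is real because $\pi(a_j)$ is a unitary involution, hence self-adjoint. A pointwise product of positive definite functions is positive definite (Schur product theorem).

\begin{lemma}[Haagerup]\label{lem:free}
For $t>0$ the function $\gamma\mapsto e^{-t|\gamma|}$ is positive definite on $F$. Hence $w\gamma\mapsto e^{-t|\gamma|}$ is positive definite on $G$.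
\end{lemma}

\begin{proof}
Let $y_\gamma$ be the indicator function of the set of edges of the segment $[1,\gamma]$ in the Cayley tree of $F$. Then $|\gamma^{-1}\gamma'|=\|y_\gamma-y_{\gamma'}\|^2$ in $\ell^2(\text{edges})$, so
\[
e^{-t|\gamma^{-1}\gamma'|}=e^{-t\|y_\gamma\|^2}e^{-t\|y_{\gamma'}\|^2}\sum_{k\ge0}\frac{(2t)^k}{k!}\langle y_\gamma,y_{\gamma'}\rangle^k .
\]
Each term is a positive semidefinite kernel by the Schur product theorem. Compose with the homomorphism $G\to F$.
\end{proof}

\subsection{Total variation and affinity}

Let $\mu,\nu$ be probability measures on the same space, with densities $f,g$ with respect to some probability $m$. The measure $\sqrt{d\mu\,d\nu}:=\sqrt{fg}\,dm$ does not depend on $m$. The \emph{total variation distance} and the \emph{affinity} are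
\[
d_{TV}(\mu,\nu)=\sup_D|\mu(D)-\nu(D)|=\tfrac12\int|f-g|\,dm=1-\int\min(f,g)\,dm,\qquad \rho(\mu,\nu)=\int\sqrt{d\mu\,d\nu}.
\]
Total variation does not increase under a measurable map, and if two random variables are defined on the same space, the distance between their laws is at most the probability that they differ. Affinity is the quantity that behaves well under products. We write $\mathrm{Bern}(x)$ for the law on $\{0,1\}$ with mass $x$ at $1$.

\begin{lemma}\label{lem:prob}
\begin{enumerate}
\item[(a)] $\frac12\|\sqrt f-\sqrt g\|_2^2=1-\rho(\mu,\nu)\le d_{TV}(\mu,\nu)\le\|\sqrt f-\sqrt g\|_2$.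
\item[(b)] \emph{(Kakutani)} $\rho(\prod_i\mu_i,\prod_i\nu_i)=\prod_i\rho(\mu_i,\nu_i)$ for countable products.
\item[(c)] $\rho(\mathrm{Bern}(\sin^2x),\mathrm{Bern}(\sin^2y))=\cos(x-y)$ for $x,y\in[0,\pi/2]$.
\item[(d)] If $\lambda'=P(d\beta)\,\theta'_\beta(db)$ and $\lambda''=P(d\beta)\,\theta''_\beta(db)$, with $P$ a probability and $\theta',\theta''$ measurable probability kernels between standard Borel spaces, then $d_{TV}(\lambda',\lambda'')=\int d_{TV}(\theta'_\beta,\theta''_\beta)\,P(d\beta)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Expand the square; use $\min(f,g)\le\sqrt{fg}$; and bound $\int|\sqrt f-\sqrt g|(\sqrt f+\sqrt g)\,dm$ by $2\|\sqrt f-\sqrt g\|_2$ with the Cauchy--Schwarz inequality.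

(b) Take for $m$ the average of the two products, so that $f,g\le2$. Let $f_n,g_n$ be the conditional expectations of $f,g$ under $m$ given the first $n$ coordinates. They are the densities of the two measures restricted to these coordinates, so $\int\sqrt{f_ng_n}\,dm=\prod_{i\le n}\rho(\mu_i,\nu_i)$ by Fubini's theorem. By martingale convergence $f_n\to f$ and $g_n\to g$ almost everywhere, and bounded convergence applies.

(c) The affinity is $\sin x\sin y+\cos x\cos y$.

(d) Let $\theta_\beta=\frac12(\theta'_\beta+\theta''_\beta)$, and let $f',f''$ be the densities of $\lambda',\lambda''$ with respect to $P(d\beta)\theta_\beta(db)$. For a fixed Borel set $D$, the functions $\beta\mapsto\int_Df'(\beta,b)\,\theta_\beta(db)$ and $\beta\mapsto\theta'_\beta(D)$ have the same $P$-integral over every Borel set, so they agree almost everywhere. Letting $D$ run through a countable generating algebra, we see that $f'(\beta,\cdot)=d\theta'_\beta/d\theta_\beta$ for almost every $\beta$, and the same holds for $f''$ and $\theta''_\beta$. Integrate $\frac12|f'-f''|$ first in $b$.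
\end{proof}

\subsection{The dictionary}

Let $\Omega=2^J$ be the compact metrizable space of all subsets of $J$. It is the dual group of $W$: a character is a choice of signs on the $a_j$, and the set $A$ of minus signs gives $\chi_A(w)=(-1)^{|A\cap w|}$. The group $F$ acts on $\Omega$ by homeomorphisms $A\mapsto\gamma A$, and $\chi_{\gamma A}(\gamma(w))=\chi_A(w)$. For a probability $\mu$ on $\Omega$, that is, the law of a random set $A\subset J$, let $\gamma\mu$ be the law of $\gamma A$. By Bochner's theorem in its spectral form, a unitary representation $\pi$ of $W$ has a unique projection-valued measure $\Pi$ on $\Omega$ with $\pi(w)=\int\chi_A(w)\,d\Pi(A)$.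

\begin{lemma}\label{lem:tomeasure}
Let $\varphi$ be a normalized positive definite function on $G$. There is a probability $\mu$ on $\Omega$ with $d_{TV}(\gamma\mu,\mu)\le2\ell_\varphi(\gamma)$ for all $\gamma\in F$ and $\mu(A\ni j)=\frac12(1-\varphi(a_j))$ for all $j\in J$.
\end{lemma}

\begin{proof}
Let $\Pi$ belong to $\pi|_W$ and put $\mu(D)=\langle\Pi(D)\xi,\xi\rangle$, so that $\varphi(w)=\int\chi_A(w)\,d\mu(A)$. For $w=a_j$ this reads $\varphi(a_j)=1-2\mu(A\ni j)$. The representation $w\mapsto\pi(\gamma)\pi(w)\pi(\gamma)^{-1}=\pi(\gamma(w))=\int\chi_{\gamma^{-1}A}(w)\,d\Pi(A)$ has both $D\mapsto\pi(\gamma)\Pi(D)\pi(\gamma)^{-1}$ and $D\mapsto\Pi(\gamma D)$ as projection-valued measure, so these agree. Hence $(\gamma\mu)(D)=\langle\Pi(\gamma^{-1}D)\xi,\xi\rangle=\langle\Pi(D)\pi(\gamma)\xi,\pi(\gamma)\xi\rangle$, and replacing $\pi(\gamma)\xi$ by $\xi$ in each of the two places costs at most $\ell_\varphi(\gamma)$.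
\end{proof}

\begin{lemma}\label{lem:frommeasure}
Let $\mu$ be a probability on $\Omega$. There are a probability $m$ on $\Omega$ with $\mu\ll m$ and a unitary representation $\pi$ of $G$ on $L^2(\Omega,m)$ such that, with $\sqrt\nu:=\sqrt{d\nu/dm}$ for $\nu\ll m$:
\begin{enumerate}
\item[(i)] $\pi(w)$ is multiplication by $A\mapsto\chi_A(w)$, for $w\in W$;
\item[(ii)] $\pi(\gamma)\sqrt\nu=\sqrt{\gamma\nu}$ for every probability $\nu\ll m$, and $\pi(\gamma)|f|=|\pi(\gamma)f|$, for $\gamma\in F$;
\item[(iii)] $\pi(\gamma)$ depends only on the permutation of $J$ induced by $\gamma\in F$.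
\end{enumerate}
Consequently $\varphi_\mu(w\gamma)=\int\chi_A(w)\sqrt{d\mu\,d(\gamma\mu)}$ is a normalized positive definite function on $G$, with $\varphi_\mu(w)=\int\chi_A(w)\,d\mu(A)$ and $\varphi_\mu(\gamma)=\rho(\mu,\gamma\mu)$.
\end{lemma}

\begin{proof}
Let $m=\sum_{k\ge1}2^{-k}\gamma_k\mu$ for an enumeration $(\gamma_k)$ of $F$. A set is $m$-null if and only if it is $\gamma'\mu$-null for all $\gamma'\in F$, so $\mu\ll m$ and each $\gamma m$ has the same null sets as $m$. Define $\pi(w)$ by (i), and $\pi(\gamma)f=(f\circ\gamma^{-1})\sqrt{d(\gamma m)/dm}$. Then (iii) and the second part of (ii) are visible, and $\|\pi(\gamma)f\|^2=\int|f\circ\gamma^{-1}|^2\,d(\gamma m)=\|f\|^2$. For $\nu\ll m$ we have $d(\gamma\nu)/dm=\big((d\nu/dm)\circ\gamma^{-1}\big)\,d(\gamma m)/dm$. This gives the first part of (ii), and with $\nu=\gamma'm$ it gives $\pi(\gamma)\pi(\gamma')=\pi(\gamma\gamma')$. Finally $\pi(\gamma)\pi(w)\pi(\gamma)^{-1}$ is multiplication by $\chi_{\gamma^{-1}A}(w)=\chi_A(\gamma(w))$, which is the relation defining $G$. So $\pi$ is a unitary representation of $G$, and $\varphi_\mu(w\gamma)=\langle\pi(w)\pi(\gamma)\sqrt\mu,\sqrt\mu\rangle$.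
\end{proof}

\subsection{From functions on $V$ to positive definite functions}

For $g:V\to[0,\pi/4]$ let $\mu_g$ be the law of the random set $A\subset J$ in which the events $\{j\in A\}$ are independent, of probability $\sin^2g(v(j))$. The parametrization by angles is dictated by Lemma~\ref{lem:prob}(c); the value $g=0$ is an empty block and $g=\pi/4$ is a block of fair coins. Write $\varphi_g=\varphi_{\mu_g}$.

\begin{lemma}\label{lem:bernoulli}
For $s\in S$, $c\in C$ and $w\in W$,
\[
\varphi_g(s)=1,\qquad \varphi_g(c)=\prod_{uv\in E_c}\cos^2(g(u)-g(v))\ge1-\mathcal E(g),\qquad\varphi_g(w)=\prod_{j\in w}\cos 2g(v(j)).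
\]
If $g_n:V\to[0,\pi/4]$, $g_n(o)=0$ and $\mathcal E(g_n)\to0$, then $\varphi_{g_n}\to1$ pointwise on $G$.
\end{lemma}

\begin{proof}
Since $s$ preserves each block and the parameter is constant on blocks, $s\mu_g=\mu_g$. The measure $\tau_c\mu_g$ is the product measure obtained from $\mu_g$ by exchanging the parameters at $e_u$ and $e_v$ for each $uv\in E_c$. By Lemma~\ref{lem:prob}(b),(c), each of these two points contributes the factor $\cos(g(u)-g(v))$ to $\rho(\mu_g,\tau_c\mu_g)$, and all other points contribute $1$. The inequality follows from $\prod(1-x_i)\ge1-\sum x_i$ for $x_i\in[0,1]$ and $\sin^2x\le x^2$. By independence, $\varphi_g(w)=\prod_{j\in w}(1-2\sin^2g(v(j)))$. For the last claim, $\varphi_{g_n}\to1$ on the generating set $S\cup C\cup\{a_{e_o}\}$; use \eqref{eq:sub}.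
\end{proof}

\section{From positive definite functions to functions of small energy}\label{sec:main}

For $\varphi=\varphi_g$ we have $\frac12(1-\varphi(a_j))=\sin^2g(v(j))\le g(v(j))$. The next statement says that every positive definite function close to $1$ obeys a bound of this form, uniformly over all of $J$.

\begin{proposition}\label{prop:main}
For every $\varepsilon>0$ there are a finite set $Q\subset G$ and $\eta>0$ such that for every normalized positive definite $\varphi$ on $G$ with $|1-\varphi|\le\eta$ on $Q$ there is $q:V\to[0,\pi/2]$ with
\[
q(o)=0,\qquad\mathcal E(q)\le\varepsilon,\qquad\tfrac12(1-\varphi(a_j))\le q(v)+\varepsilon\quad\text{for all }v\in V,\ j\in K_v .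
\]
\end{proposition}

\subsection{Why the blocks are needed}

By Lemma~\ref{lem:tomeasure}, $\varphi$ is an almost invariant random set, and nothing says a priori that its lamps are independent. With one lamp per vertex, dependent random sets destroy the proposition.

\begin{example}\label{ex:noblocks}
Let $H=\langle c_1,c_2,c_3\mid c_i^2=1\rangle$ and let $V\cong T_3$ be the graph on $H$ with edges $\{v,cv\}$ of color $c$, so that $\sigma_c(v)=cv$. Let $G_0=(\bigoplus_V\mathbb Z/2)\rtimes F_0$, with $F_0$ free on the three colors acting through the $\sigma_c$. Lemma~\ref{lem:frommeasure} holds for $G_0$ with the same proof. The $\sigma_c$ are automorphisms of the \emph{other} tree on $H$, the one with edges $\{v,vc\}$. Delete each edge of this tree independently with probability $t$, let $Z(x)$ be the component of $x$, and let $\mu$ be the law of the set obtained by tossing fair coins on $H\setminus Z(1)$. Then $\sigma_c\mu$ is obtained in the same way from $Z(c)$, and $Z(c)=Z(1)$ unless the edge $\{1,c\}$ is deleted. So $\varphi_\mu(c)\ge1-d_{TV}(\mu,\sigma_c\mu)\ge1-t$, while $\varphi_\mu(a_v)=\mathbb P(v\in Z(1))=(1-t)^{|v|}$,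 where $|v|$ is the word length in $H$. Thus $\varphi_\mu\to1$ pointwise as $t\to0$, and $\varphi_\mu(a_v)\to0$ as $v\to\infty$ for each $t$. On a transient graph the conclusion of Proposition~\ref{prop:main} forbids exactly this (first part of Section~\ref{sec:proof}).
\end{example}

In this example the lamps are independent given the hidden variable $Z(1)$, but the generators move the hidden variable. In $G(V)$ the shuffles force the hidden variable to be the family of the numbers of lamps lit in the blocks, and the exchanges change each number by at most $1$.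

\subsection{One edge}

Consider two blocks $K_u,K_v$, the transposition $\tau$ of $e_u$ and $e_v$, and a random set $A\subset K_u\sqcup K_v$ whose law $\nu$ is invariant under translations by $K_u\times K_v$. Let $x=|A\cap K_u|/N_u$ and $y=|A\cap K_v|/N_v$, and let $b_u,b_v\in\{0,1\}$ record whether $e_u,e_v\in A$. Translating $A$ by independent uniform elements of $K_u$ and $K_v$ changes neither $\nu$ nor $(x,y)$, and it shows that, given $(x,y)$, the bits are independent of laws $\mathrm{Bern}(x)$ and $\mathrm{Bern}(y)$. For fixed $(x,y)$, exchanging the two bits exchanges the masses $x(1-y)$ of $(1,0)$ and $y(1-x)$ of $(0,1)$. The two laws are at distance $|x(1-y)-y(1-x)|=|x-y|$, and with $x=\sin^2\alpha$, $y=\sin^2\alpha'$ their affinity is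
\[
xy+(1-x)(1-y)+2\sqrt{xy(1-x)(1-y)}=\big(\sqrt{xy}+\sqrt{(1-x)(1-y)}\big)^2=\cos^2(\alpha-\alpha').
\]
So almost invariance under $\tau$ should force $\alpha\approx\alpha'$. For a whole color class the affinities multiply, and the sum of the $\sin^2(\alpha-\alpha')$ is small: this is the energy.

The difficulty is that $(x,y)$ is random. The bits alone do not suffice: if $A=K_u$ or $A=K_v$ with probability $\frac12$ each, the law of $(b_u,b_v)$ is symmetric although $|x-y|=1$. So we must observe the densities along with the bits. The exact densities are of no use, since $\tau$ changes them whenever $b_u\ne b_v$. The remedy is to observe \emph{rounded} densities. In the example, $\tau K_u$ is seen as ``$u$ nearly full, $v$ nearly empty, bits $(0,1)$'', an observation that $\nu$ never produces. Rounding a count to a window of length $L$ has two costs. The count may sit at the end of a window, which for a well-chosen shift of the windows has probability at most $2/L$, and the parameter of the bit is known only up to $L/N$. The choice $L\approx\sqrt N$ makes both costs of order $N^{-1/2}$, and \eqref{eq:sum} makes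 their sum small outside finitely many blocks. On those finitely many blocks we require, through $Q$, that $A$ be empty with high probability.

\subsection{Proof of Proposition~\ref{prop:main}}

\noindent\textbf{Constants.} Let $M=|C|\ge1$. Choose $\delta>0$ with
\[
\delta\le\min(1,\varepsilon/6),\qquad 11M\delta\le\tfrac\varepsilon3\big(1-e^{-4\varepsilon/(M\pi^2)}\big).
\]
By \eqref{eq:sum} there is a finite $V_0\subset V$ with $o\in V_0$ and $\sum_{v\notin V_0}N_v^{-1/2}\le\delta$. Let $Q=S\cup C\cup\{a_j:v(j)\in V_0\}$, and choose $\eta>0$ with
\[
4\kappa^{-1}(2\eta)^{1/4}\le\delta,\qquad2\sqrt{2\eta}\le\delta,\qquad\tfrac12\eta\sum_{v\in V_0}N_v\le\delta .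
\]
Let $|1-\varphi|\le\eta$ on $Q$, so that $\ell_\varphi\le\sqrt{2\eta}$ on $Q$, and let $\mu$ be given by Lemma~\ref{lem:tomeasure}.

\medskip\noindent\textbf{Step 1: an invariant measure near $\mu$.} The measure $\mu$ is almost invariant under finitely many shuffles, and we need exact invariance under independent translations of all blocks. Let $m,\pi$ be given by Lemma~\ref{lem:frommeasure} for $\mu$. The subgroup of $F$ generated by $S$ acts on $J$ through $\Gamma$, so by (iii) the restriction of $\pi$ to it is a representation of $\Gamma$. By (ii), Lemma~\ref{lem:prob}(a) and Lemma~\ref{lem:tomeasure},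
\[
\|\pi(s)\sqrt\mu-\sqrt\mu\|^2\le2\,d_{TV}(s\mu,\mu)\le4\sqrt{2\eta}\qquad(s\in S).
\]
By \eqref{eq:T} there is a $\Gamma$-invariant $\xi'\in L^2(\Omega,m)$ with $\|\sqrt\mu-\xi'\|\le2\kappa^{-1}(2\eta)^{1/4}\le\delta/2<1$. Then $\xi'\neq0$, the function $|\xi'|$ is $\Gamma$-invariant by (ii), and $\|\sqrt\mu-|\xi'|\|\le\delta/2$ because $\sqrt\mu\ge0$. Let $\nu$ be the probability with $\sqrt\nu=|\xi'|/\|\xi'\|$; it is $\Gamma$-invariant by (ii). We claim:
\begin{enumerate}
\item[(A)] $d_{TV}(\mu,\nu)\le\delta$;
\item[(B)] $d_{TV}(\tau_c\nu,\nu)\le3\delta$ for all $c\in C$;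
\item[(C)] $\nu\big(A\cap K_v\ne\emptyset\text{ for some }v\in V_0\big)\le2\delta$.
\end{enumerate}
For (A), $d_{TV}(\mu,\nu)\le\|\sqrt\mu-\sqrt\nu\|\le\|\sqrt\mu-|\xi'|\|+\big|\|\xi'\|-1\big|\le\delta$. For (B), $d_{TV}(\tau_c\mu,\mu)\le2\sqrt{2\eta}\le\delta$, and (A) is used twice. For (C), the $\mu$-probability of the event is at most $\sum_{v(j)\in V_0}\frac12(1-\varphi(a_j))\le\delta$, and (A) is used once.

The compact group $K=\prod_vK_v$ acts continuously on $\Omega=\prod_v2^{K_v}$ by left translations, and the image of $\Gamma$ in $K$ is dense by Lemma~\ref{lem:onto}. For $f\in C(\Omega)$ the function $k\mapsto\int f(kA)\,d\nu(A)$ is continuous on $K$ and constant on the image of $\Gamma$, hence constant. So $\nu$ is $K$-invariant. From now on $A$ has law $\nu$.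

\medskip\noindent\textbf{Step 2: the marked lamps are independent given the counts.} Put $n_v(A)=|A\cap K_v|$ and $b_v(A)=1_{e_v\in A}$, and write $n=(n_v)_v$, $b=(b_v)_v$. Let $k\in K$ be Haar distributed and independent of $A$; its coordinates $k_v$ are independent and uniform. Then $kA$ has law $\nu$, $n(kA)=n(A)$, and $b_v(kA)=1$ if and only if $k_v^{-1}\in A\cap K_v$. Given $A$, the bits $b_v(kA)$ are therefore independent of laws $\mathrm{Bern}(n_v/N_v)$. Let $U_v$ $(v\in V)$ be independent and uniform on $[0,1)$, independent of $A$, and let $b^\circ_v=1$ if $U_v<n_v/N_v$ and $b_v^\circ=0$ otherwise. Given $A$, the family $b^\circ$ has the same law as $b(kA)$. Hence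
\begin{equation}\label{eq:cond}
(n,b)\text{ and }(n,b^\circ)\text{ have the same law.}
\end{equation}
Here the primes must be distinct. If $p_u=p_v$, the same set of fair coins copied into $K_u$ and $K_v$ has a $\Gamma$-invariant law with $b_u=b_v$, and the two bits are dependent given counts other than $0$ and $N_u$.

\medskip\noindent\textbf{Step 3: rounding the counts.} Let $v\notin V_0$ and $L_v=\lceil\sqrt{N_v}\rceil$. A shift $t\in\{0,\dots,L_v-1\}$ cuts the integers into windows, the fibers of $i\mapsto\lfloor(i+t)/L_v\rfloor$. The integers $i-1,i,i+1$ lie in one window unless $i+t\equiv0$ or $-1\pmod{L_v}$, in which case we call $i$ \emph{extreme} for $t$. A given $i$ is extreme for two values of $t$, so $\sum_t\nu(n_v\text{ is extreme for }t)=2$, and there is $t_v$ with $\nu(n_v\text{ is extreme for }t_v)\le2/L_v\le2N_v^{-1/2}$. Put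
\[
\beta_v(A)=\lfloor(n_v(A)+t_v)/L_v\rfloor\quad(v\notin V_0),\qquad\beta_v(A)=0\quad(v\in V_0),\qquad\Psi(A)=(\beta(A),b(A)).
\]
Let $\Omega_0$ be the event that $n_v$ is not extreme for $t_v$ for any $v\notin V_0$. Then $\nu(\Omega_0)\ge1-2\delta$.

Fix $c\in C$. Within $K_v$, the sets $A$ and $\tau_cA$ differ at most at the point $e_v$, so $|n_v(\tau_cA)-n_v(A)|\le1$; and $b_v(\tau_cA)=b_{\sigma_c(v)}(A)$. Writing $(\sigma_cb)_v=b_{\sigma_c(v)}$, we get $\Psi(\tau_cA)=(\beta(A),\sigma_cb(A))$ on $\Omega_0$. Let $\lambda$ and $\lambda_c$ be the laws of $(\beta,b)$ and $(\beta,\sigma_cb)$. The law of $\Psi(\tau_cA)$ is within $3\delta$ of $\lambda$ by (B), and within $\nu(\Omega\setminus\Omega_0)\le2\delta$ of $\lambda_c$. Hence $d_{TV}(\lambda,\lambda_c)\le5\delta$.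

\medskip\noindent\textbf{Step 4: product measures given the rounded counts.} The bits are independent given $n$, but we now condition only on $\beta$, and given $\beta$ their law is a mixture of products. We replace it by one product whose parameters are functions of $\beta$. For $v\notin V_0$ let $x_v=\max(0,\beta_vL_v-t_v)/N_v$; the numerator is the smallest nonnegative integer in the window of $n_v$, so
\begin{equation}\label{eq:round}
0\le n_v/N_v-x_v\le(L_v-1)/N_v\le N_v^{-1/2}.
\end{equation}
For $v\in V_0$ let $x_v=0$. Let $\alpha_v=\arcsin\sqrt{x_v}\in[0,\pi/2]$, so that $\alpha=(\alpha_v)_v$ is a random function on $V$ determined by $\beta$. Let $b'_v=1$ if $U_v<x_v$ and $b'_v=0$ otherwise. Given $\beta$, the family $b'$ has law $\theta_\beta=\prod_v\mathrm{Bern}(\sin^2\alpha_v)$. For $v\in V_0$ we have $b_v^\circ=b'_v=0$ when $n_v=0$, and for $v\notin V_0$ we have $\mathbb P(b^\circ_v\ne b'_v)\le N_v^{-1/2}$ by \eqref{eq:round}. With (C),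
\[
\mathbb P(b^\circ\ne b')\le2\delta+\sum_{v\notin V_0}N_v^{-1/2}\le3\delta .
\]
Since $\beta$ is a function of $n$, \eqref{eq:cond} shows that $(\beta,b^\circ)$ and $(\beta,\sigma_cb^\circ)$ have laws $\lambda$ and $\lambda_c$. Let $\lambda'$ and $\lambda'_c$ be the laws of $(\beta,b')$ and $(\beta,\sigma_cb')$. Then $d_{TV}(\lambda,\lambda')\le3\delta$ and $d_{TV}(\lambda_c,\lambda_c')\le3\delta$, so $d_{TV}(\lambda',\lambda'_c)\le3\delta+5\delta+3\delta=11\delta$.

The measures $\lambda'$ and $\lambda_c'$ have the same first marginal, with kernels $\theta_\beta$ and $\sigma_c\theta_\beta=\prod_v\mathrm{Bern}(\sin^2\alpha_{\sigma_c(v)})$. Put $\mathcal E_c(\alpha)=\sum_{uv\in E_c}(\alpha_u-\alpha_v)^2\in[0,\infty]$. By Lemma~\ref{lem:prob}(b),(c), the inequality $1-z\le e^{-z}$, and $|\sin x|\ge\frac2\pi|x|$ for $|x|\le\frac\pi2$,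
\[
\rho(\theta_\beta,\sigma_c\theta_\beta)=\prod_{uv\in E_c}\cos^2(\alpha_u-\alpha_v)\le\exp\Big(-\sum_{uv\in E_c}\sin^2(\alpha_u-\alpha_v)\Big)\le e^{-4\mathcal E_c(\alpha)/\pi^2}.
\]
Parts (d) and (a) of Lemma~\ref{lem:prob} now give, for every $c\in C$,
\begin{equation}\label{eq:exp}
\mathbb E\big[1-e^{-4\mathcal E_c(\alpha)/\pi^2}\big]\le\mathbb E\,d_{TV}(\theta_\beta,\sigma_c\theta_\beta)=d_{TV}(\lambda',\lambda'_c)\le11\delta .
\end{equation}

\medskip\noindent\textbf{Step 5: averaging.} The function $\alpha$ is random, and \eqref{eq:exp} bounds its energy only with high probability, not in mean. So we average $\alpha$ over the good event $\mathcal G=\bigcap_{c}\{\mathcal E_c(\alpha)\le\varepsilon/M\}$, on which $\mathcal E(\alpha)=\sum_c\mathcal E_c(\alpha)\le\varepsilon$. By Markov's inequality applied to \eqref{eq:exp}, a union bound over the $M$ colors, and the choice of $\delta$,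
\[
\mathbb P(\mathcal G^c)\le\frac{11M\delta}{1-e^{-4\varepsilon/(M\pi^2)}}\le\frac\varepsilon3 .
\]
Put $q(v)=\mathbb E[\alpha_v1_{\mathcal G}]\in[0,\pi/2]$. Then $q(o)=0$ because $o\in V_0$. By the Cauchy--Schwarz inequality $(q(u)-q(v))^2\le\mathbb E[1_{\mathcal G}(\alpha_u-\alpha_v)^2]$, and summing over the edges gives $\mathcal E(q)\le\mathbb E[1_{\mathcal G}\mathcal E(\alpha)]\le\varepsilon$.

Let $j\in K_v$. By $K$-invariance, $\nu(A\ni j')$ is the same for all $j'\in K_v$, so it equals $\mathbb E[n_v/N_v]$. Moreover $\mathbb E[n_v/N_v]\le\mathbb E[x_v]+2\delta$: for $v\notin V_0$ by \eqref{eq:round} and $N_v^{-1/2}\le\delta$, and for $v\in V_0$ because $\mathbb E[n_v/N_v]\le\nu(n_v\ne0)\le2\delta$ by (C). Since $x_v=\sin^2\alpha_v\le\min(\alpha_v,1)$, we have $\mathbb E[x_v]\le q(v)+\mathbb P(\mathcal G^c)$. With (A),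
\[
\tfrac12(1-\varphi(a_j))=\mu(A\ni j)\le\mathbb E[x_v]+3\delta\le q(v)+\tfrac\varepsilon3+\tfrac\varepsilon2\le q(v)+\varepsilon .
\]
This proves Proposition~\ref{prop:main}. \hfill$\square$

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\noindent\textbf{(1) If $V$ is transient, $G$ does not have the Haagerup Property.} Let $\varepsilon=\min(\frac18,\frac1{32}\operatorname{cap}(o))>0$, and let $Q,\eta$ be given by Proposition~\ref{prop:main}. If $G$ had the Haagerup Property, there would be a normalized positive definite $\varphi$ vanishing at infinity with $|1-\varphi|\le\eta$ on $Q$. Let $q$ be the associated function. We use only that $\varphi(a_j)\le\frac14$ for all but finitely many $j$. For all $v$ outside a finite set this gives $q(v)\ge\frac38-\varepsilon\ge\frac14$. By \eqref{eq:cap} applied to $4q$, we get $\operatorname{cap}(o)\le16\,\mathcal E(q)\le16\varepsilon\le\frac12\operatorname{cap}(o)$. This is impossible, since $\operatorname{cap}(o)$ is positive and, by testing with $h=1_{\{o\}}$, at most $\Delta$.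

\medskip\noindent\textbf{(1) If $V$ is recurrent, $G$ has the Haagerup Property.} Choose finitely supported $h_n$ with $h_n(o)=1$ and $\mathcal E(h_n)\to0$; after truncation, $0\le h_n\le1$. Put $g_n=\frac\pi4(1-h_n)$. By Lemma~\ref{lem:bernoulli}, $\varphi_{g_n}\to1$ pointwise. These functions decay in the direction of $W$, as we now show, and Lemma~\ref{lem:free} supplies the decay in the direction of $F$.

Let $J_n$ be the union of the blocks $K_v$ with $h_n(v)\ne0$, a finite set, and let $\omega$ be the law of fair coins on $J$, which is $F$-invariant. The parameters of $\mu_{g_n}$ equal $\frac12$ off $J_n$, so $\mu_{g_n}=f\omega$ with $f(A)$ depending only on $A\cap J_n$, and $\gamma\mu_{g_n}=f'\omega$ with $f'(A)$ depending only on $A\cap\gamma J_n$. Thus $\varphi_{g_n}(w\gamma)=\int\chi_A(w)\sqrt{ff'}\,d\omega$. If some $j\in w$ lies outside $J_n\cup\gamma J_n$, the map $A\mapsto A\bigtriangleup\{j\}$ preserves $\omega$ and $ff'$ and changes the sign of $\chi_A(w)$, so the integral vanishes. Hence, for each $\gamma$, $\varphi_{g_n}(w\gamma)\ne0$ for only finitely many $w$.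

The functions $\psi_n(w\gamma)=\varphi_{g_n}(w\gamma)e^{-|\gamma|/n}$ are normalized positive definite and converge to $1$ pointwise. If $|\psi_n(w\gamma)|\ge t>0$, then $|\gamma|\le n\log(1/t)$, which leaves finitely many $\gamma$, and finitely many $w$ for each. So $\psi_n$ vanishes at infinity.

\medskip\noindent\textbf{(2) Necessity.} Let $(G,X)$ have relative~(T). The functions $w\gamma\mapsto e^{-|\gamma|/n}$ converge to $1$ pointwise, hence uniformly on $X$. So $|\gamma|$ is bounded on $X$, and $X$ has finite image $\Phi\subset F$.

Suppose $R(o,\cdot)$ is unbounded on $V(X)$. Then there are $w_n\gamma_n\in X$ and $v_n\in V$ with $w_n\cap K_{v_n}\ne\emptyset$ and $0<R_n:=R(o,v_n)\to\infty$. Choose $f_n$ with $\mathcal E(f_n)\le1$ and $|f_n(v_n)-f_n(o)|^2\ge R_n/2$, and let $g_n$ be the truncation to $[0,\frac\pi4]$ of $\frac\pi4(f_n-f_n(o))/(f_n(v_n)-f_n(o))$. Then $g_n(o)=0$, $g_n(v_n)=\frac\pi4$ and $\mathcal E(g_n)\le2(\pi/4)^2/R_n\to0$. By Lemma~\ref{lem:bernoulli}, $\varphi_{g_n}\to1$ pointwise, hence uniformly on $X$. But $\varphi_{g_n}(w_n)=0$, because a point of $w_n\cap K_{v_n}$ contributes the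 factor $\cos\frac\pi2=0$. By \eqref{eq:sub},
\[
|\varphi_{g_n}(w_n\gamma_n)|=|\varphi_{g_n}(w_n\gamma_n)-\varphi_{g_n}(w_n)|\le\max_{\gamma\in\Phi}\ell_{\varphi_{g_n}}(\gamma)\to0 ,
\]
which contradicts the uniform convergence to $1$ on $X$.

\medskip\noindent\textbf{(2) Sufficiency.} For $r<\infty$ let $Y_r=\{a_j:R(o,v(j))\le r\}$. Let $(\varphi_i)$ be a net of normalized positive definite functions converging to $1$ pointwise, and let $\varepsilon>0$. Since $Q$ is finite, Proposition~\ref{prop:main} applies to $\varphi_i$ for all large $i$. With \eqref{eq:R} it gives, for all $a_j\in Y_r$,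
\[
\tfrac12(1-\varphi_i(a_j))\le q(v(j))+\varepsilon\le\sqrt{R(o,v(j))\,\mathcal E(q)}+\varepsilon\le\sqrt{r\varepsilon}+\varepsilon .
\]
So $\varphi_i\to1$ uniformly on $Y_r$, and $(G,Y_r)$ has relative~(T). Now let $X$ have finite image $\Phi$ in $F$, with $R(o,\cdot)\le r$ on $V(X)$ and $|w|\le l$ for all $w\gamma\in X$. Each element of $X$ is a product of at most $l$ elements of $Y_r$ and one element of $\Phi$, so by \eqref{eq:disp} and \eqref{eq:sub},
\[
\sup_X|1-\varphi_i|\le\sup_X\ell_{\varphi_i}\le l\,\sup_{Y_r}\ell_{\varphi_i}+\max_\Phi\ell_{\varphi_i}\to0 .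
\]
The bound on $|w|$ is used only in this last estimate.

\medskip\noindent\textbf{(3)} If $R(o,v)\le r$ for infinitely many $v$, then $Y_r$ is infinite and has relative~(T). Conversely, let $X$ be infinite with relative~(T). By (2), $X$ has finite image in $F$, so infinitely many distinct sets $w$ occur among the $w\gamma\in X$. A finite union of blocks has only finitely many subsets, so $V(X)$ is infinite. By (2), $R(o,\cdot)$ is bounded on $V(X)$. \hfill$\square$

\begin{thebibliography}{9}
\bibitem{Cornulier} Yves de Cornulier, \emph{Relative Kazhdan Property}, arXiv:math/0505193 (2005).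
\end{thebibliography}
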